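\title{Small facets in the Vietoris--Rips complexes of hypercubes}

\begin{abstract}
Let $s(n;r)$ be the smallest size of a facet of the Vietoris--Rips complex of the hypercube $\{\pm1\}^n$ at scale $r$, that is, of an inclusion-maximal set of Hamming diameter at most $r$. We disprove the conjecture, posed in a paper of Briggs, Feng and Wells, that $s(n;r)\ge cr$ for a universal $c>0$ and all $n$ large compared to $r$: for every odd $C\ge3$ there are infinitely many $r$ with $s(n;r)\le 2r/C$ for all $n\ge 2r$. The facets come from integer weights on an $\mathbb F_2$-vector space with nonnegative Fourier transform, and their maximality is forced by a $C$-regular graph that has no $k$-factor for $1\le k\le C-1$. As a complement, $s(n;r)\ge c_0r^{2/3}$ whenever $n\ge r^{5/3}$.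
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $Q_n=\{\pm1\}^n$, and let $d(x,y)$ be the Hamming distance, the number of coordinates in which $x$ and $y$ differ; in terms of the inner product, $d(x,y)=\frac12(n-\langle x,y\rangle)$. For a metric space $(X,\rho)$ and a scale $r\ge0$, the \emph{Vietoris--Rips complex} $\mathcal{VR}(X;r)$ is the simplicial complex on the vertex set $X$ whose simplices are the sets $\sigma\subseteq X$ with $\rho(x,y)\le r$ for all $x,y\in\sigma$. A \emph{facet} is a simplex that is maximal under inclusion, and its \emph{size} is its number of vertices. Thus $\sigma\subseteq Q_n$ is a facet of $\mathcal{VR}(Q_n;r)$ if it has diameter at most $r$ and every point outside $\sigma$ is at distance more than $r$ from some point of $\sigma$. For positive integers $n,r$ let $s(n;r)$ be the size of the smallest facet of $\mathcal{VR}(Q_n;r)$.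

For $r=1$ the facets are the edges of the cube, which has no triangles, so $s(n;1)=2$. For $r=2t$ and $n>r$, a Hamming ball of radius $t$ is a facet: from its center one can walk at most $t$ steps away from an outside point $z$ and reach distance more than $2t$ from $z$. These facets grow with $n$. Small facets need not grow. A \emph{Hadamard matrix} of order $2r$ is a $2r\times2r$ matrix with entries $\pm1$ and pairwise orthogonal rows, and it is known that $s(n;r)\le 2r$ whenever such a matrix exists and $n\ge 2r-1$. (Negate rows so that the first column is constant and delete that column; the rows become $2r$ points of $Q_{2r-1}$ at pairwise distance exactly $r$. Example~\ref{ex:one} shows why they form a facet when $2r$ is a power of $2$.) The following conjecture, posed in \cite{BFW}, says that this is optimal up to a constant factor.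

\medskip
\noindent\textbf{Conjecture.} \emph{There is a universal constant $c>0$ such that $s(n;r)\ge cr$ for all $n$ sufficiently large compared to $r$.}
\medskip

Here is why one would guess this. Let $\sigma$ be a simplex of size $m$. The average distance from a point $s\in\sigma$ to the points of $\sigma$, itself included, is at most $r-r/m$. So the barycenter of $\sigma$, a point of the solid cube $[-1,1]^n$, satisfies all the constraints ``within $r$ of $s$'' with slack $r/m$. For the Hadamard facets the slack is only $1/2$. The conjecture asserts that once the slack exceeds an absolute constant, it can be used to find a new vertex of the cube satisfying all constraints. The obvious attempt to beat the Hadamard bound, repeating every coordinate $C$ times, indeed fails (Example~\ref{ex:C}). Nevertheless no constant slack suffices.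

\begin{theorem}\label{thm:main}
Let $C\ge3$ be odd. There are integers $\tau\ge1$ and $D_0$, depending on $C$, such that for every $D\ge D_0$, with $m=2^{4\tau D}$ and $r=Cm/2$, the complex $\mathcal{VR}(Q_n;r)$ has a facet with exactly $m=\frac2C\,r$ vertices for every $n\ge2r$. So $s(n;r)\le\frac2C\,r$ for these $r$ and all $n\ge 2r$.
\end{theorem}

Given $c>0$, take an odd $C\ge3$ with $C>2/c$. Then $s(n;r)<cr$ for infinitely many $r$ and all $n\ge2r$, so the conjecture is false. In the other direction, a slack of order $\sqrt m$ is always enough to round the barycenter.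

\begin{theorem}\label{thm:lower}
There is an absolute constant $c_0>0$ with $s(n;r)\ge c_0r^{2/3}$ for all $r\ge1$ and $n\ge r^{5/3}$.
\end{theorem}

The true order of the best universal lower bound is not determined here.

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to a rigidity property of an integer weight on an $\mathbb F_2$-vector space. The weight is built in Section~\ref{sec:construction}. Section~\ref{sec:model} shows the mechanism by hand for $C=3$, and Section~\ref{sec:rigidity} proves rigidity; this part is self-contained. Section~\ref{sec:lower} proves Theorem~\ref{thm:lower} from two theorems of discrepancy theory and is independent of the rest.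

\section{Facets from rigid weights}\label{sec:reduction}

\subsection{Fourier analysis over $\mathbb F_2$}

For a finite $\mathbb F_2$-vector space $V$ let $\widehat V=\mathrm{Hom}(V,\mathbb F_2)$, and for $S\in\widehat V$ let $\chi_S(v)=(-1)^{S(v)}$. The Fourier transform of $\varphi\colon V\to\mathbb R$ is $\widehat\varphi(S)=|V|^{-1}\sum_v\varphi(v)\chi_S(v)$. We use inversion, $\varphi=\sum_S\widehat\varphi(S)\chi_S$, and Parseval's identity, $\sum_S\widehat\varphi(S)^2=|V|^{-1}\sum_v\varphi(v)^2$. We write $[\,\cdot\,]$ for the indicator of a statement. For a subspace $W\le V$ and $s\in\widehat W$, the function $1_W\chi_s$ on $V$ equals $\chi_s$ on $W$ and $0$ elsewhere. For a subspace $\Lambda\le\widehat V$ put $\Lambda^\perp=\bigcap_{\lambda\in\Lambda}\ker\lambda$; then $\sum_{\lambda\in\Lambda}\chi_\lambda=|\Lambda|\,1_{\Lambda^\perp}$.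

\begin{lemma}\label{lem:fourier}
Let $W\le V$, $\Lambda\le\widehat V$ and $\varphi\colon V\to\mathbb R$.
\begin{itemize}
\item[(i)] For $v\in V$ and $x\in\widehat W$, the average of $\varphi(v+w)\chi_x(w)$ over $w\in W$ is $\sum_{S:\,S|_W=x}\widehat\varphi(S)\chi_S(v)$. In particular the transform of $\varphi|_W$ at $x$ is $\sum_{S:\,S|_W=x}\widehat\varphi(S)$.
\item[(ii)] The transform of $1_W\chi_s$ is $\frac{|W|}{|V|}\,[S|_W=s]$, the uniform probability distribution on a set of $|V|/|W|$ functionals.
\item[(iii)] If $\varphi$ vanishes outside $\Lambda^\perp$, then $\widehat\varphi(S+\lambda)=\widehat\varphi(S)$ for all $\lambda\in\Lambda$.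
\item[(iv)] A functional that vanishes on more than half of a coset $v+W$ vanishes on all of it. A functional that vanishes on $\bigcap_i\ker S_i$ lies in the span of the $S_i$.
\end{itemize}
\end{lemma}

\begin{proof}
The average over $W$ of $\chi_y$, $y\in\widehat W$, is $[y=0]$. This gives (ii) directly, and (i) after expanding $\varphi(v+w)=\sum_S\widehat\varphi(S)\chi_S(v)\chi_S(w)$. For (iii), $\varphi\chi_\lambda=\varphi$. In (iv), a functional is either constant on the coset or takes each value on exactly half of it; the last statement is duality for finite-dimensional vector spaces.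
\end{proof}

\subsection{The reduction}

The Hadamard matrix $(\chi_S(v))_{S,v}$ has one column for each $v\in V$. We allow $F(v)$ copies of column $v$. A candidate new point of the cube is then described, as far as distances to the rows are concerned, by its coordinate sums $X(v)$ over the blocks of equal columns.

\begin{definition}\label{def:rigid}
A \emph{weight} is a function $F\colon V\to\mathbb Z_{\ge0}$. A function $X\colon V\to\mathbb Z$ is \emph{admissible} for $F$ if
\[
X(0)=F(0),\qquad |X|\le F,\qquad X\equiv F\pmod 2,\qquad \widehat X\ge0 .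
\]
The weight $F$ is \emph{rigid} if every admissible $X$ has the form $F\chi_{S_0}$ with $S_0\in\widehat V$.
\end{definition}

If $\widehat F\ge0$, the functions $F\chi_{S_0}$ are admissible, because their transforms are translates of $\widehat F$. Rigidity says that there are no others.

\begin{lemma}\label{lem:reduction}
Let $F$ be a rigid weight on $V$ and $f=\widehat F$. Assume that
\begin{itemize}
\item[(a)] $f\ge0$, and $2r:=\sum_vF(v)=|V|f(0)$ is even and positive;
\item[(b)] $\{v:F(v)>0\}$ spans $V$, and $f(S_1)=0$ for some $S_1\in\widehat V$.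
\end{itemize}
Then for every $n\ge n_0:=2r-F(0)$ the complex $\mathcal{VR}(Q_n;r)$ has a facet of size $|V|=2r/f(0)$.
\end{lemma}

\begin{proof}
Divide $n_0=\sum_{v\ne0}F(v)$ coordinates into blocks, one block of $F(v)$ coordinates for each $v\ne0$. Let $\Phi(S)\in Q_{n_0}$ be equal to $\chi_S(v)$ throughout block $v$. Then $\langle\Phi(S),\Phi(S')\rangle=\sum_{v\neq0}F(v)\chi_{S+S'}(v)=|V|f(S+S')-F(0)$, so
\begin{equation}\label{eq:dist}
d(\Phi(S),\Phi(S'))=\tfrac12\bigl(n_0+F(0)-|V|f(S+S')\bigr)=r-\tfrac12|V|f(S+S')\le r .
\end{equation}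
If $\Phi(S)=\Phi(S')$, then $S+S'$ vanishes on $\{F>0\}$, which spans $V$; so $\Phi$ is injective. Append $n-n_0$ coordinates equal to $1$ to every $\Phi(S)$. This gives a simplex $\sigma$ of size $|V|$ in $\mathcal{VR}(Q_n;r)$.

Let $z\in Q_n$ be within $r$ of every point of $\sigma$. Let $z'\in Q_{n_0}$ be its projection and $j$ the number of its last $n-n_0$ coordinates equal to $-1$, so that $d(z',\Phi(S))\le r-j\le r$ for all $S$. For $v\ne0$ let $X(v)$ be the sum of the coordinates of $z'$ in block $v$, and put $X(0)=F(0)$. A sum of $F(v)$ signs satisfies $|X(v)|\le F(v)$ and $X(v)\equiv F(v)\pmod2$. The inequality $d(z',\Phi(S))\le r$ says $\sum_{v\ne0}X(v)\chi_S(v)\ge n_0-2r=-F(0)$, that is, $\widehat X(S)\ge0$. So $X$ is admissible, and $X=F\chi_{S_0}$ for some $S_0$. Then all coordinates in block $v$ equal $\chi_{S_0}(v)$, so $z'=\Phi(S_0)$. By \eqref{eq:dist} and $f(S_1)=0$ we get $r=d(\Phi(S_0),\Phi(S_0+S_1))\le r-j$. Hence $j=0$ and $z\in\sigma$.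
\end{proof}

\begin{example}[$F\equiv1$]\label{ex:one}
Let $V\neq0$ and $F\equiv1$. Then $f(S)=[S=0]$, $2r=|V|$ and $n_0=2r-1$. An admissible $X$ takes values $\pm1$, and $g=\widehat X\ge0$ satisfies $\sum g=X(0)=1$ and, by Parseval, $\sum g^2=1$. Since $\sum g^2\le\max g\cdot\sum g$, we get $\max g=1$, so $g$ is a point mass and $X$ is a character. Thus $F$ is rigid, and $s(n;r)\le2r$ for $2r$ a power of $2$ and $n\ge2r-1$.
\end{example}

\begin{example}[$F\equiv C$]\label{ex:C}
To gain a factor $C$ we need a rigid weight with $f(0)=C$. The constant weight $F\equiv C\ge2$ has $f(S)=C[S=0]$ but is not rigid: for $a\ne0$ the function $X=C-1+\chi_a$ takes the values $C$ and $C-2$ and is admissible. The corresponding point copies $C-1$ coordinates of each block from $\Phi(0)$ and one from $\Phi(a)$. More generally every \emph{mixture} $\sum_a\mu_a\chi_a$ with integers $\mu_a\ge0$, $\sum_a\mu_a=C$, is admissible.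
\end{example}

\section{The weight}\label{sec:construction}

We modify the constant weight $C$ on a small part of $V$ so as to destroy all mixtures. By Lemma~\ref{lem:fourier}(ii), adding a term $1_W\chi_s$ with $s\ne0$ keeps $f\ge0$ and does not change $f(0)$. It changes the parity of $F$ on $W$, which every admissible $X$ must follow. We attach one such term to each edge of a graph. The subspaces of the edges at a vertex $p$ meet in a subspace $V_p$, and the characters are chosen so that they cancel the constant $C$ on most of $V_p$. There $F=0$, hence $X=0$, and this exact equation will say that a mixture with multiplicities $\mu_a$ splits the graph into regular subgraphs of degrees $\mu_a$. So we need a graph that cannot be split.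

Fix an odd $C\ge3$ and a power of two $q=2^\ell>C$.

\subsection{A regular graph without proper factors}

A \emph{$k$-factor} of a graph is a spanning subgraph in which every vertex has degree $k$. A \emph{pod} is the complete graph $K_{C+2}$ minus the two edges of a path with middle vertex $u$ and minus a perfect matching of the $C-1$ vertices not on this path ($C-1$ is even). In a pod, $u$ has degree $C-1$ and all other vertices have degree $C$. Let $H$ consist of $C$ disjoint pods and a vertex $w$ joined to the vertex $u$ of each pod; these $C$ edges are the \emph{bridges}. The graph $H$ is simple and $C$-regular with $1+C(C+2)=(C+1)^2$ vertices; see Figure~\ref{fig:H}.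

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \x in {90,210,330}{
\begin{scope}[rotate=\x]
\draw[very thick] (0,0)--(1,0);
\draw (1,0)--(1.8,0.75)--(2.8,0)--(1.8,-0.75)--cycle;
\draw (1.8,0.75)--(2.05,0)--(1.8,-0.75);
\draw (2.05,0)--(2.8,0);
\foreach \y in {(1,0),(1.8,0.75),(1.8,-0.75),(2.05,0),(2.8,0)} \fill \y circle (2pt);
\end{scope}}
\fill (0,0) circle (2pt);
\node at (0,-0.35) {$w$};
\end{tikzpicture}
\caption{The graph $H$ for $C=3$: a cubic graph on $16$ vertices, made of three pods with five vertices each, joined to a central vertex $w$ by three bridges (thick). A perfect matching would have to use all three bridges, since each pod has an odd number of vertices; so there is none.}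
\label{fig:H}
\end{figure}

\begin{lemma}\label{lem:nofactor}
$H$ has no $k$-factor for $1\le k\le C-1$.
\end{lemma}

\begin{proof}
Let $H'$ be a $k$-factor. Summing degrees in $H'$ over the vertices of a pod counts each edge inside the pod twice, so $k(C+2)\equiv[\text{the bridge of the pod is in }H']\pmod2$. As $C+2$ is odd, all bridges lie in $H'$ if $k$ is odd and none does if $k$ is even. Hence $k=\deg_{H'}(w)\in\{0,C\}$.
\end{proof}

\subsection{The labeled graph}

To cancel the constant $C$ we need, at every vertex, $C$ edges for each of the $q-1$ nontrivial characters of a group of order $q$. We also need many copies of $H$, because a bounded number of vertices will be lost in the proof. Fix an integer $M$ with $M\ge q-1$ and $M>7\cdot2^{C-1}$. Put $\mathcal P=\mathbb Z_M\times V(H)$ and $N=|\mathcal P|=M(C+1)^2$, so that $N>3C(C+1)$. Orient the edges of $H$ arbitrarily. For $j\in\{0,\dots,q-2\}$ let $G_j$ be the graph on $\mathcal P$ with the edges $\{(i,x),(i+j,y)\}$, where $i\in\mathbb Z_M$ and $x\to y$ is an oriented edge of $H$. The two ends of such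 an edge determine $x\to y$, then $j$ modulo $M$, and then $j$ because $M\ge q-1$. So the $G_j$ are simple and pairwise edge-disjoint. Each edge of $H$ at $x$ gives exactly one edge of $G_j$ at $(i,x)$, so $G_j$ is $C$-regular. The graph $G_0$ is a disjoint union of $M$ copies of $H$.

Let $\mathcal L$ be the set of all edges of all $G_j$, and let $j(L)$ be the \emph{label} of $L\in\mathcal L$, defined by $L\in G_{j(L)}$. Every vertex lies on exactly $C$ edges of each label. Put
\[
R=|\mathcal L|=\tfrac12NC(q-1),\qquad\beta=C+R .
\]

\subsection{Subspaces in general position}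

Let $\mathbb F$ be the field of order $2^\tau$, where $2^\tau\ge N$, and choose distinct elements $t_p\in\mathbb F$ for $p\in\mathcal P$. Let $E$ be an $\mathbb F$-vector space of dimension $D\ge N\ell$, and let $V=E^4$, regarded as a vector space over $\mathbb F_2$; thus $|V|=|E|^4=2^{4\tau D}$. Put
\[
V_p=\{(e,t_pe,t_p^2e,t_p^3e):e\in E\},\qquad V_Z=\sum_{p\in Z}V_p\quad(Z\subseteq\mathcal P).
\]
For distinct $p_1,\dots,p_4$, the map $E^4\to V$ sending $(e_1,\dots,e_4)$ to $\sum_i(e_i,t_{p_i}e_i,t_{p_i}^2e_i,t_{p_i}^3e_i)$ is given by an invertible Vandermonde matrix over $\mathbb F$. Hence $V=V_{p_1}\oplus\dots\oplus V_{p_4}$, and therefore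
\begin{equation}\label{eq:genpos}
|V_Z|=|E|^{\min(|Z|,4)},\qquad V_Z+V_{Z'}=V_{Z\cup Z'},\qquad V_Z\cap V_{Z'}=V_{Z\cap Z'}\ \text{ if }|Z\cup Z'|\le4 .
\end{equation}
We write $S|_Z$ for the restriction of a functional to $V_Z$, and $S|_p$ for $S|_{\{p\}}$. Four is the least dimension in which the subspaces of two disjoint edges can be independent.

The group $\widehat E=\mathrm{Hom}_{\mathbb F_2}(E,\mathbb F_2)$ is an $\mathbb F$-vector space under $(\theta\varphi)(e)=\varphi(\theta e)$, of dimension $D$ since $|\widehat E|=|E|$. We identify $V_p$ with $E$ by the first coordinate, and so $\widehat{V_p}$ with $\widehat E$. If $S(e_0,\dots,e_3)=\sum_iS_i(e_i)$ with $S_i\in\widehat E$, then $S|_p=\sum_{i=0}^3t_p^iS_i$. Choose $\lambda_{p,i}\in\widehat E$ $(p\in\mathcal P,\ 1\le i\le\ell)$ linearly independent over $\mathbb F$, and let $\Lambda_p\le\widehat{V_p}$ be the $\mathbb F_2$-span of $\lambda_{p,1},\dots,\lambda_{p,\ell}$. Then $|\Lambda_p|=q$, and nonzero elements taken from $\Lambda_p$ for distinct $p$ are linearly independent over $\mathbb F$, as they are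 combinations of disjoint parts of an independent family.

\begin{lemma}\label{lem:G}
Let $S\in\widehat V$.
\begin{itemize}
\item[(G1)] If $S\ne0$, then $S|_p=0$ for at most $3$ vertices $p$.
\item[(G2)] $S|_p\in\Lambda_p\setminus\{0\}$ for at most $4$ vertices $p$.
\end{itemize}
\end{lemma}

\begin{proof}
Any four of the $V_p$ span $V$, which gives (G1). All restrictions $S|_p$ lie in the $\mathbb F$-span of $S_0,\dots,S_3$, which does not contain five independent vectors; this gives (G2).
\end{proof}

\subsection{Definition of the weight}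

Enumerate $\Lambda_p\setminus\{0\}=\{\lambda_p^0,\dots,\lambda_p^{q-2}\}$. For an edge $L=\{p,p'\}$ with label $j$, let $s_L$ be the functional on $V_L=V_p\oplus V_{p'}$ with $s_L|_p=\lambda_p^j$ and $s_L|_{p'}=\lambda_{p'}^j$; in particular $s_L\neq0$. Define
\[
F=C+\sum_{L\in\mathcal L}1_{V_L}\chi_{s_L}.
\]
By \eqref{eq:genpos}, two distinct subspaces $V_L,V_{L'}$ meet in $0$ or in $V_p$ with $p$ the common vertex, and $V_p\cap V_L=0$ for $p\notin L$. This gives all values of $F$.
\begin{itemize}
\item[(F1)] $F(0)=C+R=\beta$.
\item[(F2)] If $0\ne v\in V_p$, then $v\in V_L$ exactly for $L\ni p$, so $F(v)=C+C\sum_j\chi_{\lambda_p^j}(v)=C\sum_{\lambda\in\Lambda_p}\chi_\lambda(v)$. This is $qC$ for $v\in\Lambda_p^\perp\subseteq V_p$ and $0$ otherwise.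
\item[(F3)] If $v\in V_L\setminus\bigcup_pV_p$, then $F(v)=C+\chi_{s_L}(v)$, which is even and positive.
\item[(F4)] If $v\notin\bigcup_LV_L$, then $F(v)=C$, which is odd.
\end{itemize}
So $F$ is a weight, and $F\le\beta$ since $F$ is $C$ plus at most $R$ signs. By Lemma~\ref{lem:fourier}(ii),
\begin{equation}\label{eq:f}
f(S)=\widehat F(S)=C\,[S=0]+\sum_{L}|E|^{-2}\,[S|_L=s_L]\ge0,\qquad f(0)=C .
\end{equation}

\begin{proposition}\label{prop:rigid}
There is $D_1$, depending only on $C,q,M,\tau$, such that $F$ is rigid whenever $D\ge D_1$.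
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:rigid}]
Choose $q,M,\tau$ as functions of $C$. We check the hypotheses of Lemma~\ref{lem:reduction} for large $D$. By \eqref{eq:f}, $f\ge0$ and $2r=C|V|$ is even and positive. The support of $f$ has at most $1+R|E|^2<|E|^4$ elements, so $f$ has a zero. By (F3) and (F4), $F>0$ outside $\bigcup_pV_p$, a set of at most $N|E|<|V|/2$ elements; a set with more than half the elements of $V$ lies in no proper subspace, so $\{F>0\}$ spans $V$. Lemma~\ref{lem:reduction} gives a facet of size $m=|V|=2^{4\tau D}$ at scale $r=Cm/2$ for all $n\ge n_0$, and $n_0\le2r$.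
\end{proof}

\section{The mechanism for $C=3$}\label{sec:model}

Take $C=3$, $q=4$, $M>28$ and $|E|$ large. By \eqref{eq:f}, $f$ consists of an atom of mass $3$ at $0$ and one unit of mass spread uniformly over $\{S:S|_L=s_L\}$ for each edge $L$. The natural competitor splits the atom and moves the edge masses:
\[
X=1+2\chi_a+\sum_L1_{V_L}\chi_{b_L},\qquad 0\ne a\in\widehat V,\quad b_L\in\widehat{V_L}.
\]
It has $X(0)=\beta$, $\widehat X\ge0$ and the right parity. We show that $|X|\le F$ fails. Suppose it holds.

\emph{Along an edge.} Let $K\le V_L$ be the common kernel of $a|_L$ and $b_L$, so $|K|\ge|E|^2/4$. For $v\in K$ outside the $2|E|$ or fewer points of $\bigcup_{p\in L}V_p$ we have $4=X(v)\le F(v)=3+\chi_{s_L}(v)$, so $s_L(v)=0$. By Lemma~\ref{lem:fourier}(iv), $s_L$ vanishes on $K$ and lies in the span of $a|_L$ and $b_L$. By Lemma~\ref{lem:G}, $a|_p\in\Lambda_p$ for at most $7$ vertices $p$, so some copy $H_0$ of $H$ in $G_0$ contains none of them. If $L$ has an end $p$ in $H_0$, then $s_L\notin\{0,a|_L\}$ because $s_L|_p\in\Lambda_p\setminus\{0\}$. Hence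 $b_L=s_L$ or $b_L=s_L+a|_L$: the edge \emph{follows} the atom $0$ or the atom $a$.

\emph{At a vertex.} Let $p\in H_0$, and let $n_j$ be the number of edges at $p$ with label $j$ that follow $0$. On $V_p\setminus\{0\}$ we have $X=\sum_xh(x)\chi_x$, where $h$ is supported on the two distinct cosets $\Lambda_p$ and $a|_p+\Lambda_p$:
\[
\begin{array}{c|cccc|cccc}
x&0&\lambda_p^0&\lambda_p^1&\lambda_p^2&a&a+\lambda_p^0&a+\lambda_p^1&a+\lambda_p^2\\\hline
h(x)&1&n_0&n_1&n_2&2&3-n_0&3-n_1&3-n_2
\end{array}
\]
By (F2), $X$ vanishes on $V_p\setminus\Lambda_p^\perp$, so $h$ is $\Lambda_p$-invariant by Lemma~\ref{lem:fourier}(iii), and $n_0=1$. The edges of $H_0$ that follow $0$ form a perfect matching of $H_0$, and Figure~\ref{fig:H} shows that there is none.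

The two hypotheses that carry the proof cannot be dropped. In both examples $C\geq3$ is any odd number and $R|E|^2<|V|/2$.

\begin{example}[a $k$-factor destroys rigidity]\label{ex:factor}
Run the construction with a $C$-regular graph that has a $k$-factor, $1\le k\le C-1$, in place of $H$. The edges of $G_j$ lying over the factor form a $k$-factor of $G_j$; let $\mathcal K$ be the union of these over $j$. For $a\ne0$ put
\[
X=k+\sum_{L\in\mathcal K}1_{V_L}\chi_{s_L}+\chi_a\Bigl(C-k+\sum_{L\notin\mathcal K}1_{V_L}\chi_{s_L}\Bigr).
\]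
Then $X(0)=\beta$, $X\equiv F\pmod 2$, $\widehat X\ge0$, and $X(v)=F(v)$ if $a(v)=0$. Let $a(v)=1$. Outside $\bigcup_LV_L$, $|X(v)|=|2k-C|\le C-2$. In case (F3), $|X(v)|\le C-1\le F(v)$. On $V_p$, $X(v)=(2k-C)\sum_{\lambda\in\Lambda_p}\chi_\lambda(v)$, so $|X(v)|\le F(v)$. Thus $X$ is admissible, and $|X(v)|<F(v)$ at any $v\notin\bigcup_LV_L$ with $a(v)=1$.
\end{example}

\begin{example}[$q<C$ destroys rigidity]\label{ex:q}
Run the construction with $q=2^\ell$, $2\le q<C$. At each vertex $p$ assign $q-1$ of the $C(q-1)$ edges to $0\in\Lambda_p$ and $C-1$ edges to each nonzero element of $\Lambda_p$. Let $b_L$ restrict at each end of $L$ to the element assigned there, and put $X=C-q+\sum_L1_{V_L}\chi_{b_L}+q\,1_{\{0\}}$. Then $X(0)=\beta$, $\widehat X\ge0$, and $X\equiv F\pmod2$ as $q$ is even. On $V_p\setminus\{0\}$, $X=(C-1)\sum_{\lambda\in\Lambda_p}\chi_\lambda$; in case (F3), $|X|\le C-q+1\le C-1$; outside $\bigcup_LV_L$, $X=C-q<C$. So $X$ is admissible and not of the form $F\chi_{S_0}$. Here the edges fill up the cosets of $\Lambda_p$ among themselves, and mass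 $q$ escapes from the atom and spreads over all of $\widehat V$.
\end{example}

An arbitrary admissible $X$ is not given in the model form: $\widehat X$ is just a nonnegative function of total mass $\beta$. Most of the next section shows that integrality and parity force the model form up to a small error.

\section{Proof of rigidity}\label{sec:rigidity}

Let $X$ be admissible for $F$ and $g=\widehat X$. Then $g\ge0$ and $\sum_Sg(S)=X(0)=\beta$. For $\mathcal S\subseteq\widehat V$ put
\[
g(\mathcal S)=\sum_{S\in\mathcal S}g(S)\quad(\text{the \emph{mass} of }\mathcal S),\qquad X_{\mathcal S}=\sum_{S\in\mathcal S}g(S)\chi_S ,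
\]
so $|X_{\mathcal S}|\le g(\mathcal S)=X_{\mathcal S}(0)$. The letter $T$ always denotes a three-element subset of $\mathcal P$ (a \emph{triple}), $L$ an edge and $p$ a vertex. Let $\mathcal Z$ be the family consisting of $\mathcal P$, all triples, all edges and all single vertices; recall $V_{\mathcal P}=V$. For $Z\in\mathcal Z$ and $x\in\widehat{V_Z}$ let $g_Z(x)=g(\{S:S|_Z=x\})$. By Lemma~\ref{lem:fourier}(i), $g_Z$ is the transform of $X|_{V_Z}$; its total mass is $\beta$.

\medskip\noindent\textbf{Constants.} The numbers $C,q,M,N,\tau,R,\beta$ are the \emph{parameters}. We fix $0<\epsilon<1/8$. The symbol $O(\epsilon)$ denotes a quantity of modulus at most $\epsilon$ times a constant that depends only on the parameters, not on $\epsilon$, $D$, $X$ or the threshold $\kappa$ below. Finitely many times we need such a quantity to be smaller than a fixed positive number (for instance, to conclude that an integer which is $O(\epsilon)$ is $0$); $\epsilon$ is chosen, depending only on the parameters, so that all these comparisons hold. The dimension $D$ is chosen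 last. We shall use the following without further mention, and call it the \emph{union rule}: if $\mathcal S_1,\dots,\mathcal S_k$ pairwise intersect in mass $O(\epsilon)$ and $k$ is bounded in terms of the parameters, then $X_{\bigcup\mathcal S_i}=\sum_iX_{\mathcal S_i}+O(\epsilon)$. Indeed an element lying in $t\ge1$ of the sets is overcounted $t-1\le\binom t2$ times.

\subsection{Choosing a scale}\label{ss:scale}

We want to split each $g_Z$ into a few heavy values and a remainder that is negligible in mean square even on the common kernel of the heavy values. This kernel may have index $2^{\beta/\kappa}$ if the threshold for heavy is $\kappa$, so the light values must lie below a far smaller threshold $\kappa'$, and little mass may lie in between. Such a gap exists by pigeonhole.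

Let $\kappa_0=1$, $\kappa_{i+1}=\epsilon^32^{-8\beta/\kappa_i}$, $I=\lceil|\mathcal Z|\beta/\epsilon\rceil$ and $\kappa_*=\kappa_I$. From $y\le2^y$ we get $\kappa_{i+1}\le\kappa_i/(8\beta)$, so the intervals $[\kappa_{i+1},\kappa_i)$ are disjoint and
\[
\sum_{i<I}\ \sum_{Z\in\mathcal Z}\ \sum_{x:\ \kappa_{i+1}\le g_Z(x)<\kappa_i}g_Z(x)\le|\mathcal Z|\beta .
\]
For some $i<I$ the sum over $Z$ and $x$ is at most $\epsilon$. Fix it and put $\kappa=\kappa_i\ge\kappa_*$, $\kappa'=\kappa_{i+1}$ and $B=\beta/\kappa\ge\beta$. Let $D_1\ge N\ell$ be such that $R\,2^{\beta/\kappa_*}\le\epsilon\,2^{\tau D_1}$; this does not depend on $X$. For $D\ge D_1$ we have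
\begin{align}
&\textstyle\sum_{x:\ \kappa'\le g_Z(x)<\kappa}g_Z(x)\le\epsilon\quad\text{for all }Z\in\mathcal Z,\label{eq:S1}\\
&2^B\kappa'\beta\le\epsilon^3,\qquad B^4\kappa'\le\epsilon,\qquad R\,2^B\le\epsilon|E|,\label{eq:S2}
\end{align}
where the first two bounds in \eqref{eq:S2} follow from $\kappa'=\epsilon^32^{-8B}$ and $\beta\le B\le2^B$.

For $Z\in\mathcal Z$ let
\[
\mathcal A_Z=\{x\in\widehat{V_Z}:g_Z(x)\ge\kappa\},\qquad\mathcal D_Z=\{S\in\widehat V:S|_Z\in\mathcal A_Z\},
\]
so $|\mathcal A_Z|\le B$. The elements of $\mathcal A:=\mathcal A_{\mathcal P}=\mathcal D_{\mathcal P}$ are the \emph{atoms}. If $Z\subseteq Z'$, then $g_Z(x|_Z)\ge g_{Z'}(x)$ for $x\in\widehat{V_{Z'}}$, so heavy values restrict to heavy values: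
\begin{equation}\label{eq:cons}
Z\subseteq Z'\quad\Longrightarrow\quad\mathcal D_{Z'}\subseteq\mathcal D_Z .
\end{equation}

\begin{lemma}\label{lem:P}
Let $Z\in\mathcal Z$ and $\mathcal S\subseteq\widehat V\setminus\mathcal D_Z$. If $S|_Z$ takes at most $B^4$ values for $S\in\mathcal S$, then $g(\mathcal S)\le2\epsilon$.
\end{lemma}

\begin{proof}
The mass $g(\mathcal S)$ is at most the sum of $g_Z(x)$ over these values $x$, all of which have $g_Z(x)<\kappa$. Those with $g_Z(x)<\kappa'$ contribute at most $B^4\kappa'\le\epsilon$, the others at most $\epsilon$ by \eqref{eq:S1}.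
\end{proof}

\subsection{The heavy part is nearly integral}\label{ss:reg}

On $V_Z$ let $Y_Z=\sum_{x\in\mathcal A_Z}g_Z(x)\chi_x$, which is the restriction of $X_{\mathcal D_Z}$, and let $K_Z=\bigcap_{x\in\mathcal A_Z}\ker x\le V_Z$. Then $Y_Z$ is constant on cosets of $K_Z$ and $|K_Z|\ge2^{-B}|V_Z|$. Call $v\in V_Z$ \emph{generic} (for $Z$) if $v\notin\bigcup_LV_L$ when $|Z|\ge3$; if $v\notin V_p\cup V_{p'}$ when $Z=\{p,p'\}$ is an edge; and if $v\ne0$ when $Z$ is a vertex. The next lemma transfers the constraints on $X$ at generic points to $Y_Z$ at \emph{every} point, including $0$.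

\begin{lemma}\label{lem:reg}
For $Z\in\mathcal Z$ and $v\in V_Z$ there is an integer $\overline Y_Z(v)$ with $|Y_Z(v)-\overline Y_Z(v)|\le2\epsilon$ such that at least $(1-2\epsilon)|K_Z|$ elements $v'\in v+K_Z$ are generic and satisfy $X(v')=\overline Y_Z(v)$. Moreover:
\begin{itemize}
\item[(R1)] if $|Z|\ge3$, then $\overline Y_Z(v)$ is odd and $|\overline Y_Z(v)|\le C$;
\item[(R2)] if $Z$ is an edge, then $\overline Y_Z(v)$ is even;
\item[(R3)] if $Z$ is a vertex, then $\overline Y_Z(v)\le qC$.
\end{itemize}
\end{lemma}

\begin{proof}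
On $V_Z$ write $X-Y_Z=X'+X''$, where $X'$ and $X''$ collect the terms $g_Z(x)\chi_x$ with $\kappa'\le g_Z(x)<\kappa$ and with $g_Z(x)<\kappa'$. By \eqref{eq:S1}, $|X'|\le\epsilon$. By Parseval and \eqref{eq:S2},
\[
\sum_{v\in V_Z}X''(v)^2=|V_Z|\sum_{g_Z(x)<\kappa'}g_Z(x)^2\le|V_Z|\kappa'\beta\le2^B\kappa'\beta|K_Z|\le\epsilon^3|K_Z| ,
\]
so $|X''|>\epsilon$ at no more than $\epsilon|K_Z|$ points of $V_Z$. At all other points $v'$ of $v+K_Z$ the integer $X(v')$ is within $2\epsilon<\frac14$ of $Y_Z(v')=Y_Z(v)$; all these integers are therefore equal, and we call the common value $\overline Y_Z(v)$.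

Write $|V_Z|=|E|^\rho$. The number of non-generic points is at most $R|E|^2$ if $|Z|\ge3$, at most $2|E|$ for an edge and $1$ for a vertex, so at most $R|E|^{\rho-1}\le\epsilon2^{-B}|E|^\rho\le\epsilon|K_Z|$ in all cases. This proves the first statement. Now take a generic $v'$ with $X(v')=\overline Y_Z(v)$ and use $|X|\le F$, $X\equiv F \pmod 2$. Then (R1) follows from (F4) and (R3) from (F2). A generic point of $V_L$ lies in no $V_{p''}$, since $V_{p''}\cap V_L=0$ for $p''\notin L$; so (R2) follows from (F3).
\end{proof}

\subsection{Every edge carries mass}\label{ss:classes}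

The heavy part on $V$ is odd and the heavy part on $V_L$ is even, so some mass is heavy on $V_L$ without being an atom. We want to add up these contributions over $L$ without counting any mass twice. Mass that is heavy on two disjoint edges is essentially atomic, but two edges with a common vertex span only $V_T$ for a triple $T$. This is why triples enter. Define the \emph{classes}
\[
\mathcal C_T=\mathcal D_T\setminus\mathcal A,\qquad\mathcal C_L=\mathcal D_L\setminus\bigcup_{T\supset L}\mathcal D_T ,
\]
and let $\mathcal R$ be the set of all $S$ that lie neither in $\mathcal A$ nor in any class. By \eqref{eq:cons}, $\mathcal A\subseteq\mathcal D_T$, so all classes are disjoint from $\mathcal A$, and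
\begin{equation}\label{eq:DT}
\mathcal D_T=\mathcal A\sqcup\mathcal C_T,\qquad\mathcal D_L=\mathcal A\cup\bigcup_{T\supset L}\mathcal C_T\cup\mathcal C_L .
\end{equation}
The mass of a class $\mathcal C_Z$ is diffuse in every direction that leaves $Z$.

\begin{lemma}\label{lem:cross}
Let $Z$ be a triple or an edge, let $Z'\subseteq\mathcal P$ with $Z'\not\subseteq Z$, and let $\mathcal B\subseteq\widehat{V_{Z'}}$ with $|\mathcal B|\le B$. Then $g(\{S\in\mathcal C_Z:S|_{Z'}\in\mathcal B\})\le2\epsilon$. In particular any two distinct classes intersect in mass at most $2\epsilon$, and $g(\mathcal C_Z\cap\mathcal D_p)\le2\epsilon$ for $p\notin Z$.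
\end{lemma}

\begin{proof}
If $|Z\cup Z'|\ge4$ put $Z''=\mathcal P$. Otherwise $Z$ is an edge and $Z''=Z\cup Z'$ is a triple containing it. In both cases $\mathcal C_Z\cap\mathcal D_{Z''}=\emptyset$ by definition, and $V_{Z''}=V_Z+V_{Z'}$. So $S|_{Z''}$ is determined by $S|_Z\in\mathcal A_Z$ and $S|_{Z'}\in\mathcal B$ and takes at most $B^2\le B^4$ values. Lemma~\ref{lem:P} applies. For two distinct classes: $\mathcal C_L\cap\mathcal C_T=\emptyset$ if $L\subset T$; in all other cases name them $\mathcal C_Z,\mathcal C_{Z'}$ with $|Z|\ge|Z'|$, so that $Z'\not\subseteq Z$, and take $\mathcal B=\mathcal A_{Z'}$. For the last claim take $\mathcal B=\mathcal A_p$.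
\end{proof}

\begin{lemma}\label{lem:edges}
There are odd integers $1\le A\le C$ and $A_L\ge1$ with $g(\mathcal A)=A+O(\epsilon)$ and $g(\mathcal C_L)=A_L+O(\epsilon)$. If $A_L=1$, there is $b_L\in\mathcal A_L$ such that $\mathcal G_L=\{S\in\mathcal C_L:S|_L=b_L\}$ satisfies $g(\mathcal G_L)=1+O(\epsilon)$ and $g(\mathcal C_L\setminus\mathcal G_L)=O(\epsilon)$. Finally,
\begin{equation}\label{eq:budget}
g(\mathcal R)+\sum_Tg(\mathcal C_T)+\sum_L\bigl(g(\mathcal C_L)-1\bigr)=C-A+O(\epsilon),
\end{equation}
and every summand on the left is at least $-O(\epsilon)$.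
\end{lemma}

\begin{proof}
We have $X_{\mathcal A}=Y_{\mathcal P}$. Put $A=\overline Y_{\mathcal P}(0)$. It is odd with $|A|\le C$ by (R1) and within $2\epsilon$ of $g(\mathcal A)\ge0$, so $A\ge1$. By \eqref{eq:DT}, $X_{\mathcal C_T}=Y_T-Y_{\mathcal P}$ on $V_T$, which by (R1) is within $4\epsilon$ of an even integer. By \eqref{eq:DT} and the union rule, on $V_L$
\begin{equation}\label{eq:YL}
Y_L=X_{\mathcal A}+\sum_{T\supset L}X_{\mathcal C_T}+X_{\mathcal C_L}+O(\epsilon).
\end{equation}
Up to $O(\epsilon)$ the left side is even by (R2), the first term on the right is odd and the terms of the sum are even. Hence $X_{\mathcal C_L}(w)$ is within $O(\epsilon)$ of an odd integer for every $w\in V_L$. At $w=0$ this gives $A_L$, which is positive as $g(\mathcal C_L)\ge0$.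

Let $\rho(x)=g(\{S\in\mathcal C_L:S|_L=x\})$; it is supported on $\mathcal A_L$, and $X_{\mathcal C_L}=\sum_x\rho(x)\chi_x$ on $V_L$. Since $|X_{\mathcal C_L}|\ge1-O(\epsilon)$ there, Parseval gives $\sum\rho^2\ge1-O(\epsilon)$. If $A_L=1$, then $\sum\rho=1+O(\epsilon)$ and, as in Example~\ref{ex:one}, $\max\rho\ge\sum\rho^2/\sum\rho\ge1-O(\epsilon)$. Let $b_L$ be the point where the maximum is attained; it is the only point with $\rho>1/2$.

By the union rule at $0$, $C+R=\beta=g(\mathcal A)+\sum_Tg(\mathcal C_T)+\sum_Lg(\mathcal C_L)+g(\mathcal R)+O(\epsilon)$, which is \eqref{eq:budget}.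
\end{proof}

\subsection{The atoms carry mass $C$}\label{ss:AC}

The edges have used up mass $R$, the atoms mass $A$, and \eqref{eq:budget} leaves $C-A$ unaccounted for. Example~\ref{ex:q} shows that this mass can be lost when $q<C$. To see that it is not lost here, we use the one exact piece of information. By (F2), $X=0$ on $V_p\setminus\Lambda_p^\perp$, so by Lemma~\ref{lem:fourier}(iii)
\begin{equation}\label{eq:inv}
g_p\text{ is constant on cosets of }\Lambda_p,\text{ and }\mathcal A_p\text{ is a union of such cosets.}
\end{equation}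
Let $t_y$ be the value of $g_p$ on the coset $y$. Call $p$ \emph{clean} if $A_L=1$ for all $L\ni p$. An edge with $A_L\ge3$ contributes at least $2-O(\epsilon)$ to the left side of \eqref{eq:budget}, so there are at most $(C-1)/2$ such edges and at most $C-1<N$ vertices that are not clean. For clean $p$ let $\nu_p(x)=\#\{L\ni p:b_L|_p=x\}$ for $x\in\widehat{V_p}$ and $\nu_p(y)=\sum_{x\in y}\nu_p(x)$ for a coset $y$ of $\Lambda_p$. Call $y$ \emph{occupied} if $\nu_p(y)>0$.

\begin{lemma}\label{lem:vertex}
Let $p$ be clean. Then $g(\mathcal D_p)=qC+O(\epsilon)$. There are at most $C$ occupied cosets; each lies in $\mathcal A_p$ and has $t_y=\lceil\nu_p(y)/q\rceil+O(\epsilon)$. The unoccupied cosets in $\mathcal A_p$ have total $g_p$-mass $O(\epsilon)$.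
\end{lemma}

\begin{proof}
By (R3), $g(\mathcal D_p)=Y_p(0)\le qC+2\epsilon$. For a lower bound, the set $\{S:S|_p=x\}$ contains $\mathcal G_L$ whenever $L\ni p$ and $b_L|_p=x$, so $g_p(x)\ge\nu_p(x)-O(\epsilon)$ by the union rule. A coset has $q$ elements, so by \eqref{eq:inv}
\[
t_y\ge\max_{x\in y}\nu_p(x)-O(\epsilon)\ge\lceil\nu_p(y)/q\rceil-O(\epsilon).
\]
An occupied coset contains some $b_L|_p$, which is heavy because $b_L\in\mathcal A_L$; so it lies in $\mathcal A_p$ by \eqref{eq:inv}. The integer $\Sigma=\sum_y\lceil\nu_p(y)/q\rceil$ is at least $C(q-1)/q=C-C/q>C-1$, \emph{because $q>C$}; so $\Sigma\ge C$. There are at most $C(q-1)$ occupied cosets, hence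
\[
qC+2\epsilon\ \ge\ g(\mathcal D_p)\ =\sum_{y\ \mathrm{occ.}}qt_y+\sum_{y\subseteq\mathcal A_p\ \mathrm{unocc.}}qt_y\ \ge\ q\Sigma-O(\epsilon)\ \ge\ qC-O(\epsilon).
\]
All inequalities are equalities up to $O(\epsilon)$. So $\Sigma=C$, which bounds the number of occupied cosets; the second sum is $O(\epsilon)$; and the numbers $t_y-\lceil\nu_p(y)/q\rceil\ge-O(\epsilon)$ have sum $O(\epsilon)$ over occupied $y$, so each is $O(\epsilon)$.
\end{proof}

So mass $qC$ is heavy at $p$, of which the edges at $p$ supply only $C(q-1)$. The missing mass $C$ is everything that is left, and this holds at all vertices at once.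

\begin{lemma}\label{lem:AC}
$A=C$, $A_L=1$ for all $L$, and $g(\mathcal R)+\sum_Tg(\mathcal C_T)=O(\epsilon)$. Consequently all vertices are clean, and all mass except $O(\epsilon)$ lies in $\mathcal A\cup\bigcup_L\mathcal G_L$.
\end{lemma}

\begin{proof}
Let $p$ be clean. By \eqref{eq:cons}, $\mathcal D_p$ contains $\mathcal A$ and the classes $\mathcal C_Z$ with $p\in Z$; by Lemma~\ref{lem:cross} it meets each other class in mass at most $2\epsilon$. The $C(q-1)$ edges at $p$ have $A_L=1$. So Lemma~\ref{lem:vertex} and the union rule give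
\[
qC=A+\sum_{T\ni p}g(\mathcal C_T)+C(q-1)+g(\mathcal R\cap\mathcal D_p)+O(\epsilon).
\]
Thus $C-A=\sum_{T\ni p}g(\mathcal C_T)+g(\mathcal R\cap\mathcal D_p)+O(\epsilon)$, and subtracting this from \eqref{eq:budget} gives
\begin{equation}\label{eq:sub}
g(\mathcal R\setminus\mathcal D_p)+\sum_{T\not\ni p}g(\mathcal C_T)+\sum_L\bigl(g(\mathcal C_L)-1\bigr)=O(\epsilon).
\end{equation}
There are boundedly many terms, each at least $-O(\epsilon)$, so each is $O(\epsilon)$. In particular $A_L=1$ for all $L$, every vertex is clean, and \eqref{eq:sub} holds for every $p$. Take distinct vertices $p_1,\dots,p_4$. Every triple misses one of them, so $g(\mathcal C_T)=O(\epsilon)$ for all $T$. Also $g(\mathcal R\setminus\bigcap_i\mathcal D_{p_i})=O(\epsilon)$. An element of $\bigcap_i\mathcal D_{p_i}$ is determined by its four restrictions $S|_{p_i}\in\mathcal A_{p_i}$, so $\mathcal R\cap\bigcap_i\mathcal D_{p_i}$ has at most $B^4$ elements, none in $\mathcal A$, and mass at most $2\epsilon$ by Lemma~\ref{lem:P}. Hence $g(\mathcal R)=O(\epsilon)$. Now \eqref{eq:budget} reads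 $C-A=O(\epsilon)$, so $A=C$.
\end{proof}

\subsection{The atoms have integer masses}\label{ss:atoms}

There may be up to $B$ atoms, and $B$ is not bounded in terms of the parameters alone. We show that at most $C$ of them matter, by projecting to the vertices, where masses are already known to be integral. Let $\alpha_p(x)=g(\{S\in\mathcal A:S|_p=x\})$; it vanishes outside $\mathcal A_p$ by \eqref{eq:cons}. By Lemma~\ref{lem:AC}, the bound $g(\mathcal C_L\cap\mathcal D_p)\le2\epsilon$ for $L\not\ni p$, and the union rule,
\begin{equation}\label{eq:gp}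
g_p(x)=\alpha_p(x)+\nu_p(x)+O(\epsilon)\qquad(x\in\mathcal A_p).
\end{equation}

\begin{lemma}\label{lem:atoms}
There are a set $\mathcal A^\circ\subseteq\mathcal A$ and integers $\mu_a\ge1$ $(a\in\mathcal A^\circ)$ with $\sum_a\mu_a=C$, $g(a)=\mu_a+O(\epsilon)$ and $g(\mathcal A\setminus\mathcal A^\circ)=O(\epsilon)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:vertex}, $g_p(x)$ is within $O(\epsilon)$ of an integer for every $x\in\mathcal A_p$ (of $0$ on unoccupied cosets), so by \eqref{eq:gp} the same holds for $\alpha_p(x)$. Consider the $x\in\mathcal A_p$ with $\alpha_p(x)<1/2$. Those in unoccupied cosets have $\sum\alpha_p(x)\le\sum g_p(x)=O(\epsilon)$. At most $qC$ lie in occupied cosets, and each has $\alpha_p(x)=O(\epsilon)$. So $\sum_{x:\,\alpha_p(x)<1/2}\alpha_p(x)=O(\epsilon)$. Let $\mathcal A^\circ$ be the set of atoms $a$ with $\alpha_p(a|_p)\ge1/2$ for all $p$. Summing the last bound over the $N$ vertices gives $g(\mathcal A\setminus\mathcal A^\circ)=O(\epsilon)$.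

For each $p$, at most $C$ values $x$ have $\alpha_p(x)\ge1/2$, since each of them has $\alpha_p(x)\ge1-O(\epsilon)$ and $\sum_x\alpha_p(x)=g(\mathcal A)=C+O(\epsilon)$. Suppose $a_0,\dots,a_C\in\mathcal A^\circ$ are distinct. Then at each vertex $p$ two of them have the same restriction, while by (G1) each pair agrees at no more than $3$ vertices. So $N\le3\binom{C+1}2$, contrary to $N>3C(C+1)$. Hence $|\mathcal A^\circ|\le C$.

For $a\in\mathcal A^\circ$, (G1) and $N>3(C-1)$ give a vertex $p$ at which $a|_p\neq a'|_p$ for all other $a'\in\mathcal A^\circ$. Then $g(a)=\alpha_p(a|_p)+O(\epsilon)$ is within $O(\epsilon)$ of an integer $\mu_a$, and $\mu_a\ge1$ because $\alpha_p(a|_p)\ge1/2$. Finally $\sum_a\mu_a=g(\mathcal A^\circ)+O(\epsilon)=C+O(\epsilon)$ is an integer.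
\end{proof}

Pick $a_0\in\mathcal A^\circ$. The function $X\chi_{a_0}$ is admissible, with transform $S\mapsto g(S+a_0)$, so each $g_Z$ is translated by $a_0|_Z$. Thus \eqref{eq:S1} holds for the same $\kappa,\kappa'$, and the sets $\mathcal A_Z$, the classes, the functionals $b_L$ and the set $\mathcal A^\circ$ are translated by $a_0$ or its restrictions. So we may assume $0\in\mathcal A^\circ$, and we prove $X=F$. Let $\Gamma$ be the $\mathbb F_2$-span of $\mathcal A^\circ$. It is spanned by at most $C-1$ nonzero elements, so $|\Gamma|\le2^{C-1}$. Put $\mu_\gamma=0$ for $\gamma\in\Gamma\setminus\mathcal A^\circ$.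

\subsection{There is only one atom}\label{ss:colors}

We are now in the situation of Section~\ref{sec:model}, up to errors $O(\epsilon)$ and with up to $C$ atoms.

\begin{lemma}\label{lem:sL}
For every edge $L$, $s_L\in\Gamma|_L\cup(b_L+\Gamma|_L)$.
\end{lemma}

\begin{proof}
By \eqref{eq:YL} and Lemmas~\ref{lem:edges}, \ref{lem:AC} and~\ref{lem:atoms}, $Y_L=\sum_{a\in\mathcal A^\circ}\mu_a\chi_a+\chi_{b_L}+O(\epsilon)$ on $V_L$. Let $w\in V_L$ lie in the kernel of $b_L$ and of all $\gamma\in\Gamma$. Then $\overline Y_L(w)=C+1$. By Lemma~\ref{lem:reg}, more than half of the $w'\in w+K_L$ are generic with $C+1=X(w')\le F(w')=C+\chi_{s_L}(w')$, that is, $s_L(w')=0$. By Lemma~\ref{lem:fourier}(iv), $s_L(w)=0$, and then $s_L$ lies in the span of $\Gamma|_L$ and $b_L$.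
\end{proof}

Call $p$ \emph{good} if (i) $\gamma|_p\ne0$ for all $0\ne\gamma\in\Gamma$, and (ii) $\Gamma|_p\cap\Lambda_p=\{0\}$. By (G1) and (G2), each $\gamma\ne0$ spoils at most $3+4$ vertices, so at most $7\cdot2^{C-1}<M$ vertices are not good. Let $L$ have a good end $p$. Then $s_L|_p=\lambda_p^{j(L)}\notin\Gamma|_p$ by (ii), so Lemma~\ref{lem:sL} gives $b_L=s_L+\gamma_L|_L$ with $\gamma_L\in\Gamma$. By (i) this $\gamma_L$, the \emph{color} of $L$, is unique; in particular it does not depend on which good end is used.

\begin{lemma}\label{lem:color}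
If $p$ is good, then for each label $j$ and each $\gamma\in\Gamma$ exactly $\mu_\gamma$ edges at $p$ have label $j$ and color $\gamma$.
\end{lemma}

\begin{proof}
For $x\in\widehat{V_p}$ let $h(x)=\nu_p(x)+\sum_{a\in\mathcal A^\circ:\,a|_p=x}\mu_a$. Heavy values restrict to heavy values, so $h$ vanishes outside $\mathcal A_p$. On $\mathcal A_p$, $h=g_p+O(\epsilon)$ by \eqref{eq:gp} and Lemma~\ref{lem:atoms}. By \eqref{eq:inv}, $h(x+\lambda)-h(x)=O(\epsilon)$ for $\lambda\in\Lambda_p$, and $h$ is integer-valued, so $h$ is $\Lambda_p$-invariant. By (i) and (ii), the map $(\gamma,\lambda)\mapsto\gamma|_p+\lambda$ is injective on $\Gamma\times\Lambda_p$: it is additive, and $\gamma|_p=\lambda$ forces $\lambda=0$ and then $\gamma=0$. An atom $a\in\mathcal A^\circ$ contributes $\mu_a$ to $h$ at the point with coordinates $(a,0)$, and an edge $L\ni p$ contributes $1$ at $(\gamma_L,\lambda_p^{j(L)})$. Hence $h(\gamma|_p)=\mu_\gamma$, while $h(\gamma|_p+\lambda_p^j)$ is the number of edges at $p$ with label $j$ and color $\gamma$. These are equal by invariance.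
\end{proof}

Fewer than $M$ vertices are not good, so one of the $M$ copies of $H$ in $G_0$ has only good vertices. By Lemma~\ref{lem:color} with $j=0$, its edges of color $0$ form a $\mu_0$-factor, and $1\le\mu_0\le C$. By Lemma~\ref{lem:nofactor}, $\mu_0=C$. Therefore $\mathcal A^\circ=\{0\}$, $\Gamma=0$ and $g(0)=C+O(\epsilon)$. Lemma~\ref{lem:sL} now says $s_L\in\{0,b_L\}$, and $s_L\ne0$, so $b_L=s_L$ for every edge $L$.

\subsection{From approximate to exact}\label{ss:exact}

By Lemmas~\ref{lem:AC} and~\ref{lem:atoms}, all mass except $O(\epsilon)$ lies in $\{0\}\cup\bigcup_L\mathcal G_L$, where now $\mathcal G_L=\{S\in\mathcal C_L:S|_L=s_L\}$ and $0\notin\mathcal G_L$. By the union rule,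
\begin{equation}\label{eq:approx}
X=C+\sum_LX_{\mathcal G_L}+O(\epsilon)\ \text{ on }V,\qquad X_{\mathcal G_L}=g(\mathcal G_L)\chi_{s_L}=\chi_{s_L}+O(\epsilon)\ \text{ on }V_L .
\end{equation}
We do not yet know how $g$ is distributed inside $\mathcal G_L$, so $X_{\mathcal G_L}$ might be large somewhere outside $V_L$. The bound $X\le C$ at generic points excludes this: a function with mean about $C$ and bounded above by $C$ is nearly constant and cannot correlate with $\chi_{s_L}$.

\begin{lemma}\label{lem:off}
$X_{\mathcal G_L}(v)=O(\epsilon)$ for $v\notin V_L$.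
\end{lemma}

\begin{proof}
Let $\mathbb E_w$ denote the average over $w\in V_L$. For $x_0\in\widehat{V_L}$ and $L'\ne L$, Lemma~\ref{lem:cross} with $Z=L'$, $Z'=L$, $\mathcal B=\{x_0\}$ shows that $\mathcal G_{L'}$ meets $\{S:S|_L=x_0\}$ in mass at most $2\epsilon$. The set $\{S:S|_L=s_L\}$ contains $\mathcal G_L$ and not $0$; the set $\{S:S|_L=0\}$ contains $0$ and is disjoint from $\mathcal G_L$. So Lemma~\ref{lem:fourier}(i) gives
\[
\mathbb E_w\,X(v+w)\chi_{s_L}(w)=X_{\mathcal G_L}(v)+O(\epsilon),\qquad\mathbb E_w\,X(v+w)=C+O(\epsilon).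
\]
Let $\Delta(w)=C-X(v+w)$, so $\mathbb E_w\Delta=O(\epsilon)$. We have $v+w\notin V_L$, and for $L'\ne L$ the set $(v+V_L)\cap V_{L'}$ is empty or a coset of $V_L\cap V_{L'}$, with at most $|E|$ elements. So $v+w\in\bigcup_{L'}V_{L'}$ for a fraction at most $R/|E|\le\epsilon$ of all $w$, and there $\Delta\ge C-F(v+w)\ge-\beta$. For all other $w$, $\Delta\ge0$ by (F4). Hence $\mathbb E_w|\Delta|=\mathbb E_w\Delta+2\,\mathbb E_w\max(-\Delta,0)\le O(\epsilon)+2\beta\epsilon$. Since $s_L\ne0$, $\mathbb E_w\chi_{s_L}=0$, and so $|\mathbb E_wX(v+w)\chi_{s_L}(w)|=|\mathbb E_w\Delta(w)\chi_{s_L}(w)|\le\mathbb E_w|\Delta|=O(\epsilon)$.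
\end{proof}

By \eqref{eq:approx} and Lemma~\ref{lem:off}, $X=C+\sum_L1_{V_L}\chi_{s_L}+O(\epsilon)=F+O(\epsilon)$ at every point. Both functions are integer-valued, so $X=F$. Undoing the translation, the original admissible function is $F\chi_{a_0}$. This proves Proposition~\ref{prop:rigid}, and with it Theorem~\ref{thm:main}. \qed

\section{The lower bound}\label{sec:lower}

For a real matrix $A$, the \emph{hereditary discrepancy} $\mathrm{herdisc}(A)$ is the maximum, over all submatrices $A'$ formed by a set of columns of $A$, of $\min_\varepsilon\|A'\varepsilon\|_\infty$, where $\varepsilon$ ranges over the $\pm1$ vectors of the appropriate length. We use two theorems.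
\begin{itemize}
\item Spencer \cite{Spencer}: there is an absolute constant $K\ge1$ such that for every $m\times m$ matrix $A$ with entries in $[-1,1]$ some $\varepsilon\in\{\pm1\}^m$ has $\|A\varepsilon\|_\infty\le K\sqrt m$. Adding zero columns gives the same bound for $m$ rows and at most $m$ columns; so such a matrix has $\mathrm{herdisc}(A)\le K\sqrt m$.
\item Lov\'asz, Spencer and Vesztergombi \cite{LSV}: for every real matrix $A$ with $k$ columns and every $y\in[-1,1]^k$ there is $z\in\{\pm1\}^k$ with $\|A(z-y)\|_\infty\le2\,\mathrm{herdisc}(A)$.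
\end{itemize}
The barycenter of a simplex may have many fractional coordinates, while Spencer's bound needs at most $m$ columns; so we first move the barycenter, keeping its $m$ inner products with the points of the simplex. We also have to make sure that the rounded point is new; for this we keep one unit of slack and spend it on a coordinate where the simplex is constant. This is the only use of $n\ge r^{5/3}$.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $\sigma$ be a facet of size $m$ in $\mathcal{VR}(Q_n;r)$ with $n\ge r^{5/3}$, and suppose $(K+1)m^{3/2}\le r$. Then $m<r^{2/3}$. A coordinate that is not constant on $\sigma$ distinguishes a fixed point of $\sigma$ from one of the other $m-1$ points, so there are at most $(m-1)r<r^{5/3}\le n$ such coordinates. Let $i_0$ be a coordinate that is constant on $\sigma$.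

Let $y=\frac1m\sum_{t\in\sigma}t$. For $s\in\sigma$,
\[
\tfrac12(n-\langle s,y\rangle)=\frac1m\sum_{t\in\sigma}d(s,t)\le\frac{(m-1)r}m=r-\frac rm .
\]
The polytope $\{y'\in[-1,1]^n:\langle s,y'\rangle=\langle s,y\rangle\text{ for all }s\in\sigma\}$ contains $y$, so it has a vertex $y'$. Let $J$ be the set of coordinates with $|y'_i|<1$. Then $|J|\le m$: otherwise some nonzero vector $u$ supported on $J$ is orthogonal to all $m$ points $s$, and $y'\pm\delta u$ lie in the polytope for small $\delta>0$. Apply the two theorems to the matrix $(s_i)_{s\in\sigma,\,i\in J}$ and the vector $(y'_i)_{i\in J}$, and keep the coordinates of $y'$ outside $J$. This gives $z\in Q_n$ with $|\langle s,z\rangle-\langle s,y\rangle|=|\langle s,z-y'\rangle|\le2K\sqrt m$ for all $s\in\sigma$. Hence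
\[
d(s,z)\le r-\frac rm+K\sqrt m\le r-1,
\]
because $r\ge(K+1)m^{3/2}\ge Km^{3/2}+m$. Set coordinate $i_0$ of $z$ to the value opposite to the common value on $\sigma$. The resulting point is not in $\sigma$ and is within $r$ of every point of $\sigma$, contradicting maximality. So $(K+1)m^{3/2}>r$, and the theorem holds with $c_0=(K+1)^{-2/3}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFW}
Joseph Briggs, Ziqin Feng and Chris Wells,
\emph{Facets in the Vietoris--Rips complexes of hypercubes},
arXiv:2408.01288 (2024).

\bibitem{LSV}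
Lov\'asz, Spencer and Vesztergombi,
\emph{Discrepancy of set-systems and matrices},
European J. Combin., 1986.

\bibitem{Spencer}
Spencer,
\emph{Six standard deviations suffice},
Trans. AMS, 1985.

\end{thebibliography}
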